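\title{All-pairs bounded edge connectivity of directed graphs in $\tilde O(k^2n^\omega)$ time}

\begin{abstract}
Given a directed graph on $n$ vertices and an integer $1\le k\le n$, the $k$-bounded all-pairs connectivity problem asks, for every ordered pair $(s,t)$ of distinct vertices, for the maximum number of edge-disjoint paths from $s$ to $t$, truncated at $k$. We give a Monte Carlo algorithm with one-sided error that solves this problem in $\tilde O(k^2n^\omega)$ time on simple graphs, uniformly in $k$ and for every value of the matrix multiplication exponent $\omega$. This matches the known bound for the vertex-connectivity version and answers a question listed as open by Akmal and Jin. The truncated connectivities are the ranks of the $k\times k$ blocks of the inverse of a random $kn\times kn$ matrix. We choose the random vectors in this matrix with a Cauchy structure. They remain generic enough to count paths, and they give the matrix displacement rank at most $2n$, so that $\tilde O(k)$ products of $n\times n$ matrices invert it implicitly and $O(k^2)$ products expand the inverse.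
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a directed unweighted graph with $n$ vertices and $m$ edges. For distinct vertices $s,t$, the \emph{connectivity} $\lambda(s,t)$ is the maximum number of edge-disjoint paths from $s$ to $t$. By Menger's theorem it equals the minimum, over all sets $S\subseteq V$ with $s\in S$ and $t\notin S$, of the number of edges from $S$ to $V\setminus S$. The \emph{vertex connectivity} $\nu(s,t)$ is the maximum number of internally vertex-disjoint paths from $s$ to $t$.

In the \emph{$k$-bounded all-pairs connectivity} problem ($k$-APC) the input is $G$ together with an integer $k$, $1\le k\le n$, and the output is $\min(k,\lambda(s,t))$ for every ordered pair $(s,t)$ of distinct vertices. Thus small connectivities are reported exactly, and large ones are only reported to be at least $k$. The problem $k$-APVC is the same with $\nu$ in place of $\lambda$. A randomized algorithm \emph{solves} such a problem if, with probability at least $1-1/\mathrm{poly}(n)$, its outputs are correct for all pairs simultaneously. Let $\omega\in[2,2.373)$ be the exponent of matrix multiplication,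 and let $\tilde O(\cdot)$ hide factors polylogarithmic in $n$, but no other dependence on $k$. The following bounds for directed graphs are known:
\begin{itemize}
\item $k$-APC can be solved by a randomized algorithm in $\tilde O((kn)^\omega)$ time;
\item $k$-APVC can be solved by a randomized algorithm in $\tilde O(k^2n^\omega)$ time, with all pairs correct with probability at least $1-5/n$;
\item all values $\lambda(s,t)$, without truncation, can be computed in $\tilde O(m^\omega)$ time.
\end{itemize}
Akmal and Jin~\cite{AJ} list as open the question whether $k$-APC can be solved in $\tilde O(k^2n^\omega)$ time, as fast as $k$-APVC. We show that it can, by a single algorithm for all $1\le k\le n$.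

For $k=1$ both problems ask which vertices can be reached from which, and the first two bounds coincide. For larger $k$ they differ by the factor $k^{\omega-2}$, so the question has content only if $\omega>2$, and an answer must not rely on the value of $\omega$. There is a reason to expect the edge version to be the more expensive one. In a family of internally vertex-disjoint paths every inner vertex serves one path, whereas edge-disjoint paths may all cross the same vertex: with two parallel edges from $s$ to $v$ and two from $v$ to $t$ we have $\lambda(s,t)=2$ and $\nu(s,t)=1$. To let $k$ paths cross a vertex without interference, a linear-algebraic encoding gives each vertex a space of dimension $k$. The graph becomes a $kn\times kn$ matrix $W$, and we shall see that $\min(k,\lambda(s,t))$ is the rank of a $k\times k$ block of $W^{-1}$. General-purpose inversion of $W$ takes $\tilde O((kn)^\omega)$ time, and one might guess that this is the price of the encoding.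

Two counts suggest otherwise. The ranks of $n^2$ matrices of size $k\times k$ cost $\tilde O(n^2k^\omega)$, which is at most $\tilde O(k^2n^\omega)$ because $k\le n$; so the ranks are not the obstacle. And $W^{-1}$ can also be cut into $k^2$ blocks of size $n\times n$, so that $k^2n^\omega$ is exactly the budget of a constant number of $n\times n$ products per block. The task is therefore to choose $W$ so special that every $n\times n$ block of its inverse is a product of two thin precomputed matrices, and yet so general that the ranks of the $k\times k$ blocks still count paths.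

\subsection*{Conventions}
We assume that two $a\times a$ matrices over a prime field $\mathbb F_p$ with $p=\mathrm{poly}(n)$ can be multiplied with $\mathrm{MM}(a)=\tilde O(a^\omega)$ field operations. (If one only has $a^{\omega+\varepsilon}$ for each $\varepsilon>0$, read $\omega+\varepsilon$ for $\omega$ throughout.) Then nonsingular $a\times a$ matrices are inverted~\cite{BH}, and ranks of $a\times a$ matrices are computed~\cite{IMH}, with $\tilde O(a^\omega)$ field operations. A field operation takes $\mathrm{polylog}(n)$ time. We write $\mathrm{MM}(a,b,c)$ for the cost of multiplying an $a\times b$ matrix by a $b\times c$ matrix. Matrix multiplication is used only as a black box, and the only property of $\omega$ that we use is $\omega\ge2$.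

Let $n\ge2$. Self-loops lie in no cut and are discarded. Parallel edges are allowed, but for each ordered pair $(u,v)$ we keep at most $k$ copies of the edge from $u$ to $v$. This does not change $\min(k,\lambda(s,t))$: if the number of edges leaving a set $S$ changes, then more than $k$ parallel edges left $S$, and $k$ of them still do. After this reduction $G$ has at most $kn^2$ edges. A simple graph is unaffected and has $m\le n^2$.

\subsection*{Results}

\begin{theorem}\label{thm:main}
There is a randomized algorithm that solves $k$-APC on directed graphs, for all $1\le k\le n$, in time $\tilde O(m+k^2n^\omega)$, which is $\tilde O(k^2n^\omega)$ for simple graphs. With probability at least $1-1/\mathrm{poly}(n)$ all outputs are simultaneously correct, and no output ever exceeds the true value.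
\end{theorem}

Only the last stage of the algorithm, the expansion of $W^{-1}$, needs $k^2$ matrix products. Stopping before that stage gives a data structure.

\begin{theorem}\label{thm:ds}
Let $1\le k\le n$. After $\tilde O(m+kn^\omega)$ preprocessing time one obtains a data structure of $O(kn^2)$ field elements that answers the following queries. No answer ever exceeds the true value, and with probability at least $1-1/\mathrm{poly}(n)$ the answers for all pairs are simultaneously correct.
\begin{itemize}
\item[(a)] For any single pair $s\ne t$, the value $\min(k,\lambda(s,t))$ is computed in $\tilde O(nk^{\omega-1})$ time.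
\item[(b)] For any $A,B\subseteq V$, the values for all pairs $(s,t)\in A\times B$ with $s\ne t$ are computed in time $\tilde O\big((1+\frac{k|A|}{n})(1+\frac{k|B|}{n})\,n^\omega\big)$. In particular, up to $n/k$ sources to all sinks cost $\tilde O(m+kn^\omega)$ in total, and $A=B=V$ gives Theorem~\ref{thm:main}.
\item[(c)] The values for all pairs are computed in $\tilde O(\mathrm{MM}(kn,2n,kn)+k^\omega n^2)$ time.
\end{itemize}
\end{theorem}

In a simple graph $\lambda(s,t)\le n-1$, so the condition $k\le n$ loses nothing. In a multigraph larger $k$ make sense, and Remark~\ref{rem:largek} shows that for $k>n$ the method takes time $\tilde O(m+k^2n^\omega+k^\omega n^2)$, with $\tilde O$ then hiding $\mathrm{polylog}(nk)$.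

The proof reads one matrix in two ways. The rows and columns of $W$ are indexed by pairs (layer, vertex) in $[k]\times V$. Grouped by vertices, $W$ is an $n\times n$ array of $k\times k$ blocks in which every edge contributes a matrix of rank one; Section~\ref{sec:rank} uses this view to relate ranks to connectivities. Grouped by layers, $W$ is a $k\times k$ array of $n\times n$ blocks of the form $L_iR_j/(\alpha_i-\beta_j)$; Section~\ref{sec:inv} shows that this form passes to inverses and Schur complements and derives a fast implicit inversion. Section~\ref{sec:alg} assembles the algorithm.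

\section{Notation and tools}\label{sec:tools}

Write $[k]=\{1,\dots,k\}$. For a matrix $X$ and index sets $\mathcal I,\mathcal K$, let $X[\mathcal I,\mathcal K]$ be the submatrix with rows in $\mathcal I$ and columns in $\mathcal K$. The matrix unit $E_{uv}$ has a $1$ in position $(u,v)$ and zeros elsewhere; its size is $n\times n$ when $u,v$ are vertices and $k\times k$ when they are elements of $[k]$. For a $k\times k$ matrix $X$ and an $n\times n$ matrix $N$, the Kronecker product $X\otimes N$ has rows and columns indexed by $[k]\times V$ and entries $(X\otimes N)[(i,u),(j,v)]=X[i,j]\,N[u,v]$; it satisfies $(X\otimes N)(X'\otimes N')=XX'\otimes NN'$. A matrix $Z$ indexed by $[k]\times V$ has \emph{layer blocks} $Z_{ij}$ of size $n\times n$ and \emph{vertex blocks} $Z\langle u,v\rangle$ of size $k\times k$, defined by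
\[
Z_{ij}[u,v]=Z\langle u,v\rangle[i,j]=Z[(i,u),(j,v)].
\]

We need to bound the rank of a submatrix of an inverse from above and from below. The two parts of the next lemma do this; part (ii) is Jacobi's identity for complementary minors.

\begin{lemma}\label{lem:inverse}
Let $W$ be a nonsingular matrix with rows and columns indexed by a finite set $\Omega$, and let $Y=W^{-1}$.
\begin{itemize}
\item[(i)] If $\Omega$ is the disjoint union of $\Omega_1$ and $\Omega_2$, then $\operatorname{rank}Y[\Omega_1,\Omega_2]=\operatorname{rank}W[\Omega_1,\Omega_2]$.
\item[(ii)] If $\mathcal I,\mathcal K\subseteq\Omega$ and $|\mathcal I|=|\mathcal K|$, then $\det Y[\mathcal I,\mathcal K]=\pm\det W[\mathcal K^c,\mathcal I^c]/\det W$, where $^c$ denotes the complement in $\Omega$.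
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\mathcal U$ be the space of column vectors supported on $\Omega_2$. For $y\in\mathcal U$, the vector $Wy$ lies in $\mathcal U$ exactly when its coordinates in $\Omega_1$ vanish, that is, when the restriction of $y$ to $\Omega_2$ is in the kernel of $W[\Omega_1,\Omega_2]$. Since $W$ is injective, $\dim(W\mathcal U\cap\mathcal U)=|\Omega_2|-\operatorname{rank}W[\Omega_1,\Omega_2]$. The same argument for $Y$ gives $\dim(Y\mathcal U\cap\mathcal U)=|\Omega_2|-\operatorname{rank}Y[\Omega_1,\Omega_2]$. The bijection $Y$ maps $W\mathcal U\cap\mathcal U$ onto $\mathcal U\cap Y\mathcal U$, so the two dimensions are equal.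

(ii) Order the rows of $W$ and the columns of $Y$ as $\mathcal K,\mathcal K^c$, and the columns of $W$ and the rows of $Y$ as $\mathcal I,\mathcal I^c$; this changes determinants only by signs. From $WY=I$ we get
\[
W\begin{bmatrix}Y[\mathcal I,\mathcal K]&0\\ Y[\mathcal I^c,\mathcal K]&I\end{bmatrix}=\begin{bmatrix}I&W[\mathcal K,\mathcal I^c]\\0&W[\mathcal K^c,\mathcal I^c]\end{bmatrix},
\]
and we take determinants.
\end{proof}

We use the Schwartz--Zippel lemma in the following form. Let $\phi$ be a nonzero polynomial in several variables over a field $\mathbb F$, of total degree $\deg\phi$. If the variables are given independent values, each uniform in its own finite subset of $\mathbb F$ of size at least $\sigma$, then $\phi$ vanishes with probability at most $\deg\phi/\sigma$.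

\section{Connectivity as a rank}\label{sec:rank}

\subsection{A matrix with $k$ dimensions per vertex}

Fix a field $\mathbb F$, a nonsingular $k\times k$ matrix $J$, and two vectors $\mathbf a_e,\mathbf b_e\in\mathbb F^k$ for every edge $e$. Define
\begin{equation}\label{eq:general}
W=J\otimes I_n-\sum_{e=(u,v)\in E}\mathbf a_e\mathbf b_e^\top\otimes E_{uv}.
\end{equation}
Its vertex blocks are $W\langle u,u\rangle=J$ and, for $u\ne v$, $W\langle u,v\rangle=-M_{uv}$, where $M_{uv}$ is the sum of $\mathbf a_e\mathbf b_e^\top$ over the edges $e$ from $u$ to $v$. When $W$ is nonsingular we put $Y=W^{-1}$ and, for $s\ne t$,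
\[
F_{st}=Y\langle s,t\rangle,\qquad\text{that is,}\qquad F_{st}[j,i]=Y[(j,s),(i,t)].
\]

\begin{example}\label{ex:three}
Let $V=\{s,v,t\}$, with $h_1$ parallel edges from $s$ to $v$ and $h_2$ from $v$ to $t$, so that $\lambda(s,t)=\min(h_1,h_2)$. In vertex blocks, ordered $s,v,t$,
\[
W=\begin{bmatrix}J&-M_{sv}&0\\0&J&-M_{vt}\\0&0&J\end{bmatrix}=(J\otimes I_3)(I-N),\qquad N=\begin{bmatrix}0&J^{-1}M_{sv}&0\\0&0&J^{-1}M_{vt}\\0&0&0\end{bmatrix}.
\]
Since $N^3=0$, we have $Y=(I+N+N^2)(J^{-1}\otimes I_3)$, and only $N^2$ has a nonzero block in position $(s,t)$. Hence
\[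
F_{st}=J^{-1}M_{sv}\,J^{-1}M_{vt}\,J^{-1}.
\]
Each edge contributes rank at most one, so $\operatorname{rank}F_{st}\le\min(k,h_1,h_2)=:r$ for every choice of the vectors. To attain $r$, pick $r$ edge-disjoint paths and route the $l$-th path through layer $l$: let $\mathbf a_e\mathbf b_e^\top=JE_{ll}$ for both edges of the $l$-th path, and $\mathbf a_e\mathbf b_e^\top=0$ for unused edges. (The matrix $JE_{ll}$ keeps column $l$ of $J$ and is zero elsewhere, so it has rank one.) With $\Pi_r=E_{11}+\dots+E_{rr}$ this gives $M_{sv}=M_{vt}=J\Pi_r$ and $F_{st}=\Pi_r\Pi_rJ^{-1}=\Pi_rJ^{-1}$, of rank $r$.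
\end{example}

Both halves of the example generalize. In a graph with cycles $Y$ is no longer a finite sum over walks, so the upper bound cannot be read off a product formula. Lemma~\ref{lem:inverse}(i) replaces that formula: it transfers the low rank of $W$ across a cut directly to $Y$.

\begin{lemma}[upper bound]\label{lem:upper}
For every choice of $J$, $\mathbf a_e$, $\mathbf b_e$ for which $W$ is nonsingular, $\operatorname{rank}F_{st}\le\min(k,\lambda(s,t))$ for all $s\ne t$.
\end{lemma}

\begin{proof}
By Menger's theorem there is a set $S$ with $s\in S$ and $t\in T=V\setminus S$ and exactly $\lambda(s,t)$ edges from $S$ to $T$. Let $\Omega_1=[k]\times S$ and $\Omega_2=[k]\times T$. The term $J\otimes I_n$ of~\eqref{eq:general} is supported on positions $((i,u),(j,u))$ and does not meet $\Omega_1\times\Omega_2$, because $S\cap T=\emptyset$. An edge $e=(u,v)$ meets $\Omega_1\times\Omega_2$ only if $u\in S$ and $v\in T$, and its term $\mathbf a_e\mathbf b_e^\top\otimes E_{uv}$ has rank at most one. Hence $\operatorname{rank}W[\Omega_1,\Omega_2]\le\lambda(s,t)$, and Lemma~\ref{lem:inverse}(i) gives $\operatorname{rank}Y[\Omega_1,\Omega_2]\le\lambda(s,t)$.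 Finally, $F_{st}$ is a $k\times k$ submatrix of $Y[\Omega_1,\Omega_2]$.
\end{proof}

\subsection{Cauchy vectors}\label{sec:cauchy}

Lemma~\ref{lem:upper} leaves $J$ and the vectors free, as long as each edge contributes rank at most one. The lower bound in Example~\ref{ex:three} needs only that each edge \emph{can} contribute $JE_{ll}$, for any prescribed $l$, or $0$. With $J=I_k$ and independent random vectors this is available, but then $W$ has no structure that would help to invert it. We look for a smaller family.

Fix $2k$ distinct elements $\alpha_1,\dots,\alpha_k,\beta_1,\dots,\beta_k\in\mathbb F$, the \emph{nodes}. Call a $k\times k$ matrix $M$ \emph{separable} if there are $\varphi,\psi\in\mathbb F^k$ with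
\[
(\alpha_i-\beta_j)\,M[i,j]=\varphi_i+\psi_j\qquad\text{for all }i,j.
\]
Separable matrices form a linear space, and each is described by $2k$ numbers instead of $k^2$. If all vertex blocks of $W$ are separable, then collecting the numbers $\varphi_i$ and $\psi_j$ over all pairs of vertices gives $n\times n$ matrices $\Phi_i,\Psi_j$ with $(\alpha_i-\beta_j)W_{ij}=\Phi_i+\Psi_j$. The $k^2$ layer blocks of $W$ are then determined by $2k$ matrices, and this is the structure that Section~\ref{sec:inv} exploits.

The identity matrix is not separable when $k\ge3$: multiplying its entries by $\alpha_i-\beta_j$ gives a nonsingular diagonal matrix, while a matrix with entries $\varphi_i+\psi_j$ has rank at most two. So $J=I_k$ must be given up. The simplest separable matrix is the \emph{Cauchy matrix}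
\[
J=\Big(\frac1{\alpha_i-\beta_j}\Big)_{i,j\in[k]},
\]
with $\varphi_i=1$ and $\psi_j=0$, and from now on $J$ denotes this matrix. Put
\[
f(x)=\prod_{i}(x-\alpha_i),\quad g(x)=\prod_j(x-\beta_j),\quad f_i(x)=\frac{f(x)}{x-\alpha_i},\quad g_j(x)=\frac{g(x)}{x-\beta_j}.
\]
The $f_i$ and $g_j$ are polynomials of degree $k-1$. Because the nodes are distinct, $f(\beta_l)\ne0$, $g(\alpha_i)\ne0$, $g_l(\beta_l)\neq0$, and $g_j(\beta_l)=0$ for $j\ne l$.

The matrix $J$ is nonsingular. Indeed, if $J\mu=0$, then the polynomial $\sum_j\mu_jg_j(x)$ takes the value $g(\alpha_i)\sum_j\mu_j/(\alpha_i-\beta_j)=0$ at each of the $k$ points $\alpha_i$; its degree is less than $k$, so it is zero, and evaluating at $\beta_l$ gives $\mu_l=0$. The leading $l\times l$ submatrix $J^{(l)}$ of $J$ is a Cauchy matrix with fewer nodes and is nonsingular for the same reason.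

The matrices $JE_{ll}$ are separable too, with $\varphi=0$ and $\psi$ the $l$-th unit vector. What we need is a family of matrices, with polynomial entries in a few parameters, that are all separable, all of rank at most one, and include $JE_{11},\dots,JE_{kk}$. The linear span of the $JE_{ll}$ will not do, since it contains $J$, of rank $k$. A curve does: the matrix $\big(f_i(x)g_j(x)\big)_{i,j}$ has rank at most one for each $x$, and it is separable, because multiplying $\alpha_i-\beta_j=(x-\beta_j)-(x-\alpha_i)$ by $f_i(x)g_j(x)$ gives
\begin{equation}\label{eq:pf}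
(\alpha_i-\beta_j)\,f_i(x)g_j(x)=f_i(x)g(x)-f(x)g_j(x).
\end{equation}
At $x=\beta_l$ only column $l$ survives, and $f_i(\beta_l)=f(\beta_l)/(\beta_l-\alpha_i)=-f(\beta_l)J[i,l]$, so
\begin{equation}\label{eq:pole}
\big(f_i(\beta_l)g_j(\beta_l)\big)_{i,j}=-f(\beta_l)\,g_l(\beta_l)\,JE_{ll},
\end{equation}
a nonzero multiple of $JE_{ll}$.

We therefore give each edge $e$ two variables, a position $x_e$ on the curve and a scale $z_e$, and set $\mathbf a_e=z_e\,(f_i(x_e))_i$ and $\mathbf b_e=(g_j(x_e))_j$ in~\eqref{eq:general}. In layer blocks,
\begin{equation}\label{eq:W}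
W_{ij}=\frac1{\alpha_i-\beta_j}\,I_n-\sum_{e=(u,v)\in E}z_e\,f_i(x_e)\,g_j(x_e)\,E_{uv}.
\end{equation}
The entries of $W$ are polynomials of degree at most $2k-1$ in the variables $x_e,z_e$. For $k=1$ the $x_e$ do not occur, and $W$ is a nonzero scalar matrix minus the adjacency matrix of $G$ with weights $z_e$.

\begin{example}\label{ex:hilbert}
Let $k=2$, $\alpha=(1,2)$, $\beta=(0,-1)$, in characteristic other than $2$ and $3$. Then
\[
J=\begin{bmatrix}1&1/2\\1/2&1/3\end{bmatrix},\qquad J^{-1}=\begin{bmatrix}4&-6\\-6&12\end{bmatrix},\qquad \mathbf a_e\mathbf b_e^\top=z_e\begin{bmatrix}x_e-2\\x_e-1\end{bmatrix}\begin{bmatrix}x_e+1&x_e\end{bmatrix}.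
\]
At $(x_e,z_e)=(0,-\frac12)$ this matrix is $(1,\frac12)^\top(1,0)=JE_{11}$, and at $(x_e,z_e)=(-1,\frac16)$ it is $(\frac12,\frac13)^\top(0,1)=JE_{22}$. In the graph of Example~\ref{ex:three} with $h_1=h_2=2$, giving these two values to the two edges of each bundle yields $M_{sv}=M_{vt}=J$ and $F_{st}=J^{-1}$, of rank $2$. The positions $x_e$ must be allowed to differ: if the two edges from $s$ to $v$ have the same $x_e$, then $M_{sv}$ has rank at most one and so does $F_{st}$.
\end{example}

The algorithm will use values $x_e$ different from all nodes. There $f_i(x)g(x)=f(x)g(x)/(x-\alpha_i)$ and $f(x)g_j(x)=f(x)g(x)/(x-\beta_j)$. Put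
\[
c_e=z_e\,f(x_e)g(x_e),\qquad \Phi(y)=\sum_{e=(u,v)\in E}\frac{c_e}{x_e-y}\,E_{uv}.
\]
By~\eqref{eq:pf} and~\eqref{eq:W}, $(\alpha_i-\beta_j)W_{ij}=I_n-\Phi(\alpha_i)+\Phi(\beta_j)$, which we write as a product:
\begin{equation}\label{eq:gen}
W_{ij}=\frac{L_iR_j}{\alpha_i-\beta_j},\qquad L_i=\begin{bmatrix}I_n-\Phi(\alpha_i)&I_n\end{bmatrix}\in\mathbb F^{n\times2n},\quad R_j=\begin{bmatrix}I_n\\ \Phi(\beta_j)\end{bmatrix}\in\mathbb F^{2n\times n}.
\end{equation}
The analysis, on the other hand, uses the values $x_e=\beta_l$, which are poles of the entries of $R_l$. This is why $W$ is defined by the polynomial form~\eqref{eq:W}, which is valid at all points.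

\subsection{The lower bound at a random point}

The special values of Example~\ref{ex:three} depend on the pair $(s,t)$ and on a family of paths that the algorithm does not know. They serve only to certify that a certain polynomial is nonzero; a random point then avoids the zeros of all these polynomials at once.

\begin{lemma}[lower bound]\label{lem:lower}
Let $W$ be given by~\eqref{eq:W}, let $s\ne t$ and $r=\min(k,\lambda(s,t))$. There is a nonzero polynomial $\Delta_{st}$ over $\mathbb F$ in the variables $x_e,z_e$, of degree at most $kn(2k-1)$, such that $\operatorname{rank}F_{st}\ge r$ at every point where $\det W\ne0$ and $\Delta_{st}\ne0$.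
\end{lemma}

\begin{proof}
If $r=0$, take $\Delta_{st}=1$. Otherwise let $\pi_1,\dots,\pi_r$ be edge-disjoint paths from $s$ to $t$, none of which repeats a vertex. Let $N_l$ be the $n\times n$ matrix with $N_l[u,v]=1$ if $\pi_l$ uses an edge from $u$ to $v$ and $N_l[u,v]=0$ otherwise, and put $N_l=0$ for $r<l\le k$.

Consider the point with $x_e=\beta_l$ and $z_e=-1/(f(\beta_l)g_l(\beta_l))$ for $e$ on $\pi_l$, and $x_e=z_e=0$ for all other edges. It is well defined: every edge lies on at most one path because the paths are edge-disjoint, and there is a node $\beta_l$ for every path because $r\le k$. By~\eqref{eq:pole}, each edge of $\pi_l$ contributes $\mathbf a_e\mathbf b_e^\top=JE_{ll}$. So at this point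
\[
W=J\otimes I_n-\sum_{l}JE_{ll}\otimes N_l=(J\otimes I_n)\Big(I-\sum_{l}E_{ll}\otimes N_l\Big).
\]
The second factor is block diagonal, with layer blocks $I_n-N_l$. The entry $N_l^h[u,v]$ counts walks of length $h$ from $u$ to $v$ along $\pi_l$. Since $\pi_l$ repeats no vertex, $N_l^n=0$, so $I_n-N_l$ has the inverse $\sum_{h<n}N_l^h$. Hence $W$ is nonsingular and $Y_{ji}=J^{-1}[j,i]\,(I_n-N_j)^{-1}$. For $j\le r$ there is exactly one walk from $s$ to $t$ along $\pi_j$, so $(I_n-N_j)^{-1}[s,t]=1$. For $j>r$ this entry is $I_n[s,t]=0$ because $s\ne t$. Thus $F_{st}=\Pi_rJ^{-1}$ with $\Pi_r=E_{11}+\dots+E_{rr}$. The first $r$ rows of $J^{-1}$ are linearly independent, so there is a set $K_0\subseteq[k]$ with $|K_0|=r$ for which $F_{st}[[r],K_0]$ is nonsingular at this point.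

It remains to express this nonsingularity by a polynomial of small degree. Let $\mathcal I=[r]\times\{s\}$ and $\mathcal K=K_0\times\{t\}$, so that $F_{st}[[r],K_0]=Y[\mathcal I,\mathcal K]$, and put $\Delta_{st}=\det W[\mathcal K^c,\mathcal I^c]$. This is the determinant of a matrix of size less than $kn$ with entries of degree at most $2k-1$. By Lemma~\ref{lem:inverse}(ii), at every point with $\det W\neq0$ we have $\det F_{st}[[r],K_0]=\pm\Delta_{st}/\det W$. At the special point the left side is nonzero, so $\Delta_{st}$ is a nonzero polynomial. At any point where $\det W$ and $\Delta_{st}$ are nonzero, $F_{st}$ has a nonsingular $r\times r$ submatrix.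
\end{proof}

The inversion procedure of Section~\ref{sec:inv} eliminates layers without pivoting, so it needs more than $\det W\ne0$. For $1\le l\le k$ let $W^{(l)}=W[[l]\times V,[l]\times V]$ be the submatrix formed by the first $l$ layers; $W^{(k)}=W$.

\begin{lemma}\label{lem:random}
Let $\mathbb F$ be finite with $|\mathbb F|\ge(nk)^{10}$. Choose independently, for all edges $e$, the value $z_e$ uniform in $\mathbb F$ and the value $x_e$ uniform among the elements of $\mathbb F$ that are not nodes. With probability at least $1-8(nk)^{-7}$, all $W^{(l)}$, $1\le l\le k$, are nonsingular and $\operatorname{rank}F_{st}=\min(k,\lambda(s,t))$ for all $s\ne t$.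
\end{lemma}

\begin{proof}
Each $\det W^{(l)}$ is a polynomial of degree at most $kn(2k-1)$. It is nonzero, because setting all $z_e=0$ gives $W^{(l)}=J^{(l)}\otimes I_n$, which has the inverse $(J^{(l)})^{-1}\otimes I_n$. Together with the $\Delta_{st}$ of Lemma~\ref{lem:lower} we have at most $k+n^2\le2kn^2$ nonzero polynomials, each of degree at most $2k^2n$. Every sampling set has at least $(nk)^{10}-2k\ge(nk)^{10}/2$ elements, since $n\ge2$. By the Schwartz--Zippel lemma and the union bound, the probability that some polynomial vanishes is at most
\[
2kn^2\cdot2k^2n\cdot2(nk)^{-10}=8(nk)^{-7}.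
\]
If none vanishes, Lemmas~\ref{lem:upper} and~\ref{lem:lower} give the ranks.
\end{proof}

The special point of Lemma~\ref{lem:lower} lies outside the sampling sets. This does no harm: the Schwartz--Zippel lemma needs only that the polynomials are nonzero.

\section{Inverting block Cauchy-like matrices}\label{sec:inv}

\subsection{The displacement equation}

We abstract the form~\eqref{eq:gen}. Let $d,w\ge1$, and let $\alpha=(\alpha_i)_{i\le d}$ and $\beta=(\beta_j)_{j\le d}$ be elements of $\mathbb F$ with $\alpha_i\ne\beta_j$ for all $i,j$. Let $L\in\mathbb F^{dn\times w}$ have block rows $L_i\in\mathbb F^{n\times w}$, and let $R\in\mathbb F^{w\times dn}$ have block columns $R_j\in\mathbb F^{w\times n}$. The \emph{block Cauchy-like matrix} $\mathcal C(\alpha,\beta;L,R)$ is the $dn\times dn$ matrix $C$ with $n\times n$ blocks $C_{ij}=L_iR_j/(\alpha_i-\beta_j)$, and $L,R$ are its \emph{generators}. With $D_\alpha=\operatorname{diag}(\alpha_i)\otimes I_n$ and $D_\beta=\operatorname{diag}(\beta_j)\otimes I_n$, the block $(i,j)$ of $D_\alpha C-CD_\beta$ is $(\alpha_i-\beta_j)C_{ij}$. So $\mathcal C(\alpha,\beta;L,R)$ is the unique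 solution $C$ of the \emph{displacement equation}
\begin{equation}\label{eq:disp}
D_\alpha C-CD_\beta=LR .
\end{equation}
The rank of the left side is the \emph{displacement rank} of $C$; it is at most $w$. By~\eqref{eq:gen}, $W=\mathcal C(\alpha,\beta;L,R)$ with $d=k$ and $w=2n$: its size is $kn$, but its displacement rank is at most $2n$, and its generators have $4kn^2$ entries against the $k^2n^2$ entries of $W$.

The point of~\eqref{eq:disp} is that it survives inversion. If $C$ is nonsingular, put
\[
\widehat L=C^{-1}L,\qquad\widehat R=RC^{-1},
\]
with block rows $\widehat L_j$ and block columns $\widehat R_i$. Multiplying~\eqref{eq:disp} by $C^{-1}$ on both sides gives $C^{-1}D_\alpha-D_\beta C^{-1}=\widehat L\widehat R$, and the block $(j,i)$ of this equation is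
\begin{equation}\label{eq:invform}
(C^{-1})_{ji}=\frac{\widehat L_j\widehat R_i}{\alpha_i-\beta_j}.
\end{equation}
Every block of the inverse is a product of two thin matrices, as the introduction required. It remains to compute $\widehat L$ and $\widehat R$ without forming $C$ or $C^{-1}$.

\begin{example}\label{ex:schur}
Take $n=w=1$, $d=2$, and $C=J$ from Example~\ref{ex:hilbert}, with generators $L=(1,1)^\top$ and $R=(1,1)$. Eliminate the first index. The row operation that clears $C_{21}=\frac12$ turns the entry $L_2=1$ into $L'=1-\frac12\cdot1=\frac12$, and the column operation that clears $C_{12}=\frac12$ turns $R_2=1$ into $R'=\frac12$. The Schur complement $\frac13-\frac12\cdot\frac12=\frac1{12}$ equals $L'R'/(\alpha_2-\beta_2)=\frac14/3$: it is again Cauchy-like, with the remaining nodes and the updated generators. Back substitution in $C\widehat L=L$ gives $\widehat L_2=L'/\frac1{12}=6$ and $\widehat L_1=1-\frac12\cdot6=-2$, and $\widehat R=(-2,6)$ by the symmetry of $J$. Formula~\eqref{eq:invform} returns $4/1$, $-12/2$, $-12/2$ and $36/3$, the entries of $J^{-1}$.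
\end{example}

The same holds for any split of the indices. Let $d\ge2$ and $1\le d_1<d$. Split the block indices into the first $d_1$ and the last $d-d_1$, and write accordingly
\[
C=\begin{bmatrix}C^{11}&C^{12}\\C^{21}&C^{22}\end{bmatrix},\qquad L=\begin{bmatrix}L^1\\L^2\end{bmatrix},\qquad R=\begin{bmatrix}R^1&R^2\end{bmatrix},
\]
$\alpha=(\alpha^1,\alpha^2)$ and $\beta=(\beta^1,\beta^2)$. Then $C^{11}=\mathcal C(\alpha^1,\beta^1;L^1,R^1)$. Call $C$ \emph{block-regular} if, for each $l\le d$, the submatrix $C^{(l)}$ formed by the first $l$ block rows and block columns is nonsingular.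

\begin{lemma}\label{lem:schur}
Let $C=\mathcal C(\alpha,\beta;L,R)$ and suppose that $C^{11}$ is nonsingular. Put $\Sigma=C^{22}-C^{21}(C^{11})^{-1}C^{12}$, $\ \widehat L^1=(C^{11})^{-1}L^1$, $\ \widehat R^1=R^1(C^{11})^{-1}$, and
\[
L'=L^2-C^{21}\widehat L^1,\qquad R'=R^2-\widehat R^1C^{12}.
\]
\begin{itemize}
\item[(i)] $\Sigma=\mathcal C(\alpha^2,\beta^2;L',R')$.
\item[(ii)] $C$ is block-regular if and only if $C^{11}$ and $\Sigma$ are.
\item[(iii)] If $\Sigma$ is nonsingular, then so is $C$, and with $\widehat L'=\Sigma^{-1}L'$ and $\widehat R'=R'\Sigma^{-1}$,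
\[
\widehat L=\begin{bmatrix}\widehat L^1-(C^{11})^{-1}C^{12}\widehat L'\\ \widehat L'\end{bmatrix},\qquad\widehat R=\begin{bmatrix}\widehat R^1-\widehat R'C^{21}(C^{11})^{-1}&\widehat R'\end{bmatrix}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
The row and column operations of Example~\ref{ex:schur} are now the matrices
\[
P=\begin{bmatrix}-C^{21}(C^{11})^{-1}&I\end{bmatrix},\qquad Q=\begin{bmatrix}-(C^{11})^{-1}C^{12}\\I\end{bmatrix},
\]
which satisfy
\[
PC=\begin{bmatrix}0&\Sigma\end{bmatrix},\qquad CQ=\begin{bmatrix}0\\ \Sigma\end{bmatrix},\qquad PL=L',\qquad RQ=R'.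
\]

(i) Multiply~\eqref{eq:disp} by $P$ on the left and by $Q$ on the right. Since $D_\alpha$ and $D_\beta$ are diagonal,
\[
PD_\alpha(CQ)=P\begin{bmatrix}0\\D_{\alpha^2}\Sigma\end{bmatrix}=D_{\alpha^2}\Sigma,\qquad(PC)D_\beta Q=\begin{bmatrix}0&\Sigma D_{\beta^2}\end{bmatrix}Q=\Sigma D_{\beta^2}.
\]
Hence $D_{\alpha^2}\Sigma-\Sigma D_{\beta^2}=(PL)(RQ)=L'R'$, and the displacement equation has a unique solution.

(ii) Let $Q_0$ be the square matrix whose first $d_1$ block columns are those of the identity and whose remaining columns form $Q$. It is upper triangular with unit diagonal, and $CQ_0$ is block lower triangular with diagonal blocks $C^{11}$ and $\Sigma$. So $\det C=\det C^{11}\det\Sigma$. The block $(i,j)$ of $\Sigma$ involves only block row $i$ of $C^{21}$ and block column $j$ of $C^{12}$, so $\Sigma^{(l)}$ is the Schur complement of $C^{11}$ in $C^{(d_1+l)}$, and $\det C^{(d_1+l)}=\det C^{11}\det\Sigma^{(l)}$ for $1\le l\le d-d_1$. For $l\le d_1$ we have $C^{(l)}=(C^{11})^{(l)}$. The equivalence follows.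

(iii) We claim that $C^{-1}=\operatorname{diag}\big((C^{11})^{-1},0\big)+Q\Sigma^{-1}P$. Indeed, $C$ times the right side is
\[
\begin{bmatrix}I&0\\C^{21}(C^{11})^{-1}&0\end{bmatrix}+\begin{bmatrix}0\\I\end{bmatrix}P=I .
\]
Multiplying the claim by $L$ on the right and by $R$ on the left gives
\[
\widehat L=\begin{bmatrix}\widehat L^1\\0\end{bmatrix}+Q\Sigma^{-1}L'=\begin{bmatrix}\widehat L^1\\0\end{bmatrix}+Q\widehat L',\qquad\widehat R=\begin{bmatrix}\widehat R^1&0\end{bmatrix}+R'\Sigma^{-1}P=\begin{bmatrix}\widehat R^1&0\end{bmatrix}+\widehat R'P,
\]
which are the stated formulas.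
\end{proof}

\subsection{Products with thin matrices}

From now on $w=2n$. Lemma~\ref{lem:schur} asks us to multiply thin matrices by $C^{12}$, $C^{21}$ and $(C^{11})^{-1}$. Forming these matrices would cost order $d^2$ products of $n\times n$ matrices, so we work with generators. This separates the matrix products, of which there are $O(d)$, from scalar sums of the following kind.

\begin{lemma}[Cauchy sums]\label{lem:sums}
Let $\gamma_i$ and $\delta_j,\mu_j$ be elements of $\mathbb F$, with at most $d$ indices $i$ and at most $d$ indices $j$, and $\gamma_i\ne\delta_j$ for all $i,j$. The sums $\sum_j\mu_j/(\gamma_i-\delta_j)$, for all $i$, can be computed with $O(d^2)$ operations directly, and with $d\,\mathrm{polylog}(d)$ operations by fast polynomial arithmetic.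
\end{lemma}

\begin{proof}
The first bound counts the terms. For the second we use that, over any field, two polynomials of degree at most $d$ are multiplied~\cite{CK}, and a polynomial of degree at most $d$ is evaluated at $d$ points~\cite{BM}, with $d\,\mathrm{polylog}(d)$ operations. Write $\sum_j\mu_j/(y-\delta_j)=\eta(y)/\theta(y)$ with $\theta(y)=\prod_j(y-\delta_j)$. To compute $\eta$ and $\theta$, split the indices $j$ into halves, compute $\eta_1,\theta_1$ and $\eta_2,\theta_2$ recursively, and put $\eta=\eta_1\theta_2+\eta_2\theta_1$, $\theta=\theta_1\theta_2$. The recursion has depth $O(\log d)$ and the degrees on each level add up to at most $d$. Then evaluate $\eta$ and $\theta$ at all $\gamma_i$ and divide; $\theta(\gamma_i)\ne0$ by assumption.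
\end{proof}

\begin{lemma}\label{lem:prod}
Let $Z$ be a matrix with $n\times n$ blocks $Z_{ij}=S_iT_j/(\gamma_i-\delta_j)$, given by $S_i\in\mathbb F^{n\times2n}$, $T_j\in\mathbb F^{2n\times n}$, $\gamma_i$ and $\delta_j$, with at most $d$ indices $i$ and at most $d$ indices $j$. The product $ZX$, for $X$ with block rows $X_j\in\mathbb F^{n\times2n}$, and the product $X'Z$, for $X'$ with block columns $X'_i\in\mathbb F^{2n\times n}$, can be computed with $O(d)$ products of $n\times n$ matrices and $4n^2$ instances of Lemma~\ref{lem:sums}.
\end{lemma}

\begin{proof}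
The blocks of the two products are
\[
(ZX)_i=S_i\sum_j\frac{T_jX_j}{\gamma_i-\delta_j},\qquad(X'Z)_j=\Big(\sum_i\frac{X'_iS_i}{\gamma_i-\delta_j}\Big)T_j .
\]
For $ZX$, compute the $2n\times2n$ matrices $T_jX_j$ with four $n\times n$ products each; form the sums for all $i$, with one instance of Lemma~\ref{lem:sums} for each of the $4n^2$ entry positions; and multiply by $S_i$ with four products for each $i$. For $X'Z$ the same three steps apply to the second formula, with the roles of $\gamma$ and $\delta$ exchanged and a sign.
\end{proof}

\subsection{The recursion}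

\begin{proposition}\label{prop:inv}
There is a procedure $\mathrm{INV}$ which, given $(\alpha,\beta,L,R)$ with $d\le n$ and $w=2n$, returns $\widehat L$ and $\widehat R$ if $C=\mathcal C(\alpha,\beta;L,R)$ is block-regular, and reports failure otherwise. It uses $\tilde O(dn^\omega)+O(d^2n^2)$ operations with direct Cauchy sums and $\tilde O(dn^\omega)$ operations with fast Cauchy sums.
\end{proposition}

\begin{proof}
If $d=1$, compute the $n\times n$ matrix $C=LR/(\alpha_1-\beta_1)$ and its rank. Report failure if $C$ is singular; otherwise invert $C$ and return $C^{-1}L$ and $RC^{-1}$. This costs $\tilde O(n^\omega)$. If $d\ge2$, split with $d_1=\lceil d/2\rceil$ and proceed as follows, reporting failure as soon as a recursive call does.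
\begin{enumerate}
\item Run $\mathrm{INV}$ on $(\alpha^1,\beta^1,L^1,R^1)$ to obtain $\widehat L^1,\widehat R^1$.
\item Compute $L'=L^2-C^{21}\widehat L^1$ and $R'=R^2-\widehat R^1C^{12}$.
\item Run $\mathrm{INV}$ on $(\alpha^2,\beta^2,L',R')$ to obtain $\widehat L',\widehat R'$.
\item Compute $(C^{11})^{-1}\big(C^{12}\widehat L'\big)$ and $\big(\widehat R'C^{21}\big)(C^{11})^{-1}$, and return $\widehat L,\widehat R$ as in Lemma~\ref{lem:schur}(iii).
\end{enumerate}

\emph{Correctness} follows by induction on $d$. If step 1 fails, then $C^{11}$ is not block-regular, and neither is $C$. Otherwise $C^{11}$ is block-regular, and step 3 is a call on $\Sigma$ by Lemma~\ref{lem:schur}(i). By part (ii) it fails exactly when $C$ is not block-regular, and if it succeeds, part (iii) shows that the output is correct.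

\emph{Cost.} Steps 2 and 4 consist of six products of the type in Lemma~\ref{lem:prod} and some subtractions. The blocks of $C^{12}$ and $C^{21}$ are $L_iR_j/(\alpha_i-\beta_j)$, and by~\eqref{eq:invform} the block $(j,i)$ of $(C^{11})^{-1}$ is $(-\widehat L^1_j)\widehat R^1_i/(\beta_j-\alpha_i)$, with generators known from step 1. So a call with $d'\ge2$ blocks costs, apart from its recursive calls, $O(d'\,\mathrm{MM}(n))$ plus $O(d'^2n^2)$ or $\tilde O(d'n^2)$ for the Cauchy sums. The recursion tree has $d$ leaves, depth $\lceil\log_2d\rceil$, and the values $d'$ on each level add up to at most $d$. The leaves and all terms linear in $d'$ therefore contribute $\tilde O(dn^\omega)$, using $n^2\le n^\omega$. For the quadratic terms, $\lceil d'/2\rceil^2+\lfloor d'/2\rfloor^2\le(d'^2+1)/2\le\frac58d'^2$ for $d'\ge2$, so the sum of $d'^2$ over level $h$ is at most $(\frac58)^hd^2$, and the total is $O(d^2n^2)$.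
\end{proof}

The assumption $d\le n$ only serves to absorb $\mathrm{polylog}(d)$ into $\tilde O$. The balanced split is what makes the number of matrix products nearly linear in $d$: eliminating one block at a time, $d_1=1$, would take $O(d')$ products for each $d'=d,d-1,\dots,2$, hence $O(d^2)$ in all, which is within the budget of Theorem~\ref{thm:main} but not of Theorem~\ref{thm:ds}.

\section{The algorithm}\label{sec:alg}

\subsection{Preprocessing}

One simplification comes first. For a fixed $x_e$ that is not a node, $f(x_e)g(x_e)\ne0$, so $z_e\mapsto c_e=z_ef(x_e)g(x_e)$ is a bijection of $\mathbb F$. Sampling $(x_e,z_e)$ as in Lemma~\ref{lem:random} is therefore the same as sampling $x_e$ and, independently, $c_e$ uniform in $\mathbb F$. The polynomials $f$ and $g$ belong to the analysis only. The preprocessing is as follows.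
\begin{enumerate}
\item[(P1)] Discard self-loops and keep at most $k$ parallel copies for each ordered pair of vertices.
\item[(P2)] Find a prime $p$ with $(nk)^{10}\le p\le2(nk)^{10}$. Let $\mathbb F=\mathbb F_p$, $\alpha_i=i$ and $\beta_j=1-j$ for $i,j\in[k]$; these $2k$ residues are distinct, and the remaining ones are $k+1,\dots,p-k$.
\item[(P3)] For each edge sample $x_e$ uniform in $\{k+1,\dots,p-k\}$ and $c_e$ uniform in $\mathbb F$, all independently. Compute $\Phi(\alpha_i)$ and $\Phi(\beta_j)$ for all $i,j$; this gives $L$ and $R$ in~\eqref{eq:gen}.
\item[(P4)] Run $\mathrm{INV}$ on $(\alpha,\beta,L,R)$ with $d=k$, and store $\widehat L=W^{-1}L$ and $\widehat R=RW^{-1}$.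
\end{enumerate}
If any step fails, we record the failure and answer $0$ for every pair from then on; this answer never exceeds the true value.

\begin{proposition}\label{prop:pre}
The preprocessing takes time $\tilde O(m+kn^\omega+k^2n^2)$ with direct Cauchy sums and $\tilde O(m+kn^\omega)$ with fast Cauchy sums. Whenever it does not fail,
\begin{equation}\label{eq:F}
F_{st}[j,i]=\frac{(\widehat L_j\widehat R_i)[s,t]}{\alpha_i-\beta_j}
\end{equation}
and $\operatorname{rank}F_{st}\le\min(k,\lambda(s,t))$ for all $s\ne t$. With probability at least $1-8(nk)^{-7}-1/\mathrm{poly}(n)$ it does not fail and $\operatorname{rank}F_{st}=\min(k,\lambda(s,t))$ for all $s\ne t$.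
\end{proposition}

\begin{proof}
Step (P1) takes $O(m+n^2)$ operations with an $n\times n$ table of counters.

In (P2), let $N=(nk)^{10}$. By Chebyshev's theorem, at least a $c/\log N$ fraction of the integers in $[N,2N]$ are prime, for an absolute constant $c>0$. We test $C\log(nk)\log n$ random integers in this interval with the deterministic polynomial-time primality test. This takes $\mathrm{polylog}(n)$ time, and for a large constant $C$ no prime is found with probability $1/\mathrm{poly}(n)$. Since $k\le n$, we have $p=\mathrm{poly}(n)$, as the conventions require.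

In (P3), a uniform element is drawn from $\lceil\log_2p\rceil$ random bits by rejection; each trial is accepted with probability at least $1/4$. Allowing $C\log(nk)$ trials for each of the at most $2kn^2$ samples, some sample fails with probability $1/\mathrm{poly}(n)$, and if none fails they have the required distribution. For an ordered pair $(u,v)$, the entries $\Phi(y)[u,v]=-\sum_ec_e/(y-x_e)$, summed over the at most $k$ edges from $u$ to $v$, are needed at the $2k$ nodes $y$, none of which equals an $x_e$. This is one instance of Lemma~\ref{lem:sums} with $d=2k$. Over all pairs the cost is $O(k^2n^2)$ or $\tilde O(kn^2)$ operations.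

Step (P4) costs $\tilde O(kn^\omega)+O(k^2n^2)$ or $\tilde O(kn^\omega)$ by Proposition~\ref{prop:inv}. If it does not fail, then $W$ is block-regular, in particular nonsingular; \eqref{eq:F} is~\eqref{eq:invform} for $C=W$, and the inequality is Lemma~\ref{lem:upper}. Block-regularity of $W$ means that all $W^{(l)}$ are nonsingular, so Lemma~\ref{lem:random} gives the last claim.
\end{proof}

\subsection{Reading off the connectivities}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Run the preprocessing; direct Cauchy sums suffice, since $k^2n^2\le k^2n^\omega$. Compute the $k^2$ products $\widehat L_j\widehat R_i$, each of an $n\times2n$ by a $2n\times n$ matrix, with $O(k^2\,\mathrm{MM}(n))=\tilde O(k^2n^\omega)$ operations. Form all $F_{st}$ by~\eqref{eq:F} with $O(k^2n^2)$ operations, and output $\operatorname{rank}F_{st}$ for every $s\ne t$. The ranks cost $\tilde O(n^2k^\omega)$, and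
\begin{equation}\label{eq:ranks}
n^2k^\omega=k^2\cdot n^2k^{\omega-2}\le k^2n^\omega
\end{equation}
because $k\le n$ and $\omega\ge2$. The total time is $\tilde O(m+k^2n^\omega)$; for simple graphs $m\le n^2$. The hidden factors are polylogarithmic in $nk\le n^2$, so they are bounded independently of $k$. Correctness and one-sidedness are given by Proposition~\ref{prop:pre}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ds}]
Run the preprocessing with fast Cauchy sums. The data structure consists of $\widehat L$ and $\widehat R$, which have $4kn^2$ entries. Every query outputs $\operatorname{rank}F_{st}$ for the requested pairs, so Proposition~\ref{prop:pre} gives the preprocessing time, one-sidedness, and simultaneous correctness. It remains to bound the query times. For $A,B\subseteq V$, let $\widehat L_A$ be the $k|A|\times2n$ matrix formed by the rows $(j,s)$ of $\widehat L$ with $s\in A$, and let $\widehat R_B$ be the $2n\times k|B|$ matrix formed by the columns $(i,t)$ of $\widehat R$ with $t\in B$. By~\eqref{eq:F}, the matrices $F_{st}$ with $(s,t)\in A\times B$ are obtained from $\widehat L_A\widehat R_B$ by dividing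 each entry by the appropriate $\alpha_i-\beta_j$. The $k^2$ divisions per pair are dominated by the $\tilde O(k^\omega)$ operations allowed for the rank.

(a) Here $A=\{s\}$ and $B=\{t\}$. Cutting the $k\times2n$ and $2n\times k$ factors into $k\times k$ blocks, padded with zeros, the product costs $O(\lceil2n/k\rceil\,\mathrm{MM}(k))=\tilde O(nk^{\omega-1})$, where $k\le n$ is used to drop the rounding. The rank costs $\tilde O(k^\omega)$, and $k^\omega\le nk^{\omega-1}$.

(b) Cutting both factors into $n\times n$ blocks, padded with zeros, the product costs $O\big(\lceil\frac{k|A|}n\rceil\lceil\frac{k|B|}n\rceil\,\mathrm{MM}(n)\big)$, and $\lceil y\rceil\le1+y$. The ranks cost $\tilde O(|A||B|k^\omega)$, and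
\[
|A||B|k^\omega=\frac{k|A|}n\cdot\frac{k|B|}n\cdot n^2k^{\omega-2}\le\frac{k|A|}n\cdot\frac{k|B|}n\cdot n^\omega .
\]
For $|A|\le n/k$ and $B=V$ the bound is $\tilde O(2(1+k)n^\omega)=\tilde O(kn^\omega)$, to which the preprocessing adds $\tilde O(m+kn^\omega)$. For $A=B=V$ it is $\tilde O((1+k)^2n^\omega)=\tilde O(k^2n^\omega)$.

(c) Compute $\widehat L\widehat R$ as one product of a $kn\times2n$ by a $2n\times kn$ matrix, and then at most $n^2$ ranks.
\end{proof}

\begin{remark}[multigraphs and $k>n$]\label{rem:largek}
Sections~\ref{sec:tools} and~\ref{sec:rank} and Lemmas~\ref{lem:schur}--\ref{lem:prod} do not use $k\le n$. In Propositions~\ref{prop:inv} and~\ref{prop:pre} and in the proof of Theorem~\ref{thm:main} it is used in two ways: to bound $\log k$, and hence $\log p$, by $O(\log n)$, and in the inequality~\eqref{eq:ranks}. For multigraphs and $k>n$, let $\tilde O$ hide $\mathrm{polylog}(nk)$, and read the conventions on field arithmetic and matrix multiplication for primes $p=\mathrm{poly}(nk)$. Then everything except~\eqref{eq:ranks} remains valid, the cost of the ranks stays as a separate term, and the algorithm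 runs in time $\tilde O(m+k^2n^\omega+k^\omega n^2)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AJ}
Shyan Akmal and Ce Jin, \emph{An Efficient Algorithm for All-Pairs Bounded Edge Connectivity}, arXiv:2305.02132 (2023).

\bibitem{BM}
Borodin and Moenck, 1974.

\bibitem{BH}
Bunch and Hopcroft, 1974.

\bibitem{CK}
Cantor and Kaltofen, 1991.

\bibitem{IMH}
Ibarra, Moran and Hui, 1982.

\end{thebibliography}
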